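# Center stable foliations on the 3-torus that are singular over a negative center exponent

## 1. Height functions and the window measure of an unstable arc

Let $A\in SL(3,\mathbb Z)$ have real eigenvalues $0<\lambda_s<1<\lambda_c<\lambda$, with eigenvectors $e_s,e_c,e_u$; so $e_u$ belongs to the largest eigenvalue $\lambda=\lambda_u$. Write $v=v_se_s+v_ce_c+v_ue_u$ and $|v|=\max(|v_s|,|v_c|,|v_u|)$. Let $f$ be a diffeomorphism of $\mathbb T^3$ with a lift $F=A+P$ to $\mathbb R^3$, where $P$ is $\mathbb Z^3$-periodic. Then $F(x+n)=F(x)+An$ for $n\in\mathbb Z^3$. Define two functions on $\mathbb R^3$: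
$$H_u(x)=x_u+\sum_{i\ge0}\lambda^{-i-1}P_u(F^ix),\qquad H_c(x)=x_c+\sum_{i\ge0}\lambda_c^{-i-1}P_c(F^ix).\tag{1}$$
Both series converge uniformly, because $P$ is bounded and $\lambda,\lambda_c>1$. The functions are continuous and satisfy
$$H_u\circ F=\lambda H_u,\qquad H_c\circ F=\lambda_cH_c,\qquad H_*(x+n)=H_*(x)+n_*,\qquad \sup|H_*-x_*|<\infty .\tag{2}$$
For the first identity, $H_u(Fx)=\lambda x_u+P_u(x)+\sum_{i\ge0}\lambda^{-i-1}P_u(F^{i+1}x)=\lambda\bigl(x_u+\lambda^{-1}P_u(x)+\sum_{i\ge1}\lambda^{-i-1}P_u(F^ix)\bigr)$. The second is the same computation. The third holds because $F^i(x+n)=F^ix+A^in$ and $P$ is periodic. The fourth is clear from (1).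

Now let $\Sigma\subset\mathbb R^3$ be an arc along which $H_u$ is strictly increasing, and let $\mu$ be a measure on $\Sigma$ with a positive density with respect to length. For $n\ge 0$ and $z\in F^n\Sigma$, push $F^n_*\mu$ to the line by $w\mapsto H_u(w)-H_u(z)$, restrict the result to $[-1,1]$, and normalize. The probability measure $\eta_n(\Sigma,z)$ on $[-1,1]$ obtained this way is the **window measure** of $F^n\Sigma$ at $z$. It records how length is distributed along the long arc $F^n\Sigma$ near $z$, as seen in the coordinate $H_u$.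

The window measure is also a microscope. Let $\nu=(H_u)_*\mu$, let $y\in\Sigma$, $t=H_u(y)$ and $z=F^ny$. A point $F^ny'$ with $y'\in\Sigma$ has $H_u(F^ny')-H_u(z)=\lambda^n(H_u(y')-t)$. Hence
$$\eta_n(\Sigma,F^ny)\ \text{ is the normalization of }\ D\mapsto\nu(t+\lambda^{-n}D),\quad D\subset[-1,1].\tag{3}$$
So the dynamics shows $F^n\Sigma$ at scale $1$, and measure theory shows $\nu$ at scale $\lambda^{-n}$, and these are the same picture.

**What it is for.** We will study a two-dimensional foliation whose leaves lie in level sets of $H_u$. Its holonomy $h$ between two transverse arcs $\Sigma_1,\Sigma_2$ preserves $H_u$, so length on $\Sigma_1$ and length on $h(\Sigma_1)$ become two measures $\nu_1,\nu_2$ on one interval. If $h$ is not completely singular, then $\nu_2$ has a positive finite density with respect to $\nu_1$ on a set of positive measure. At a typical point $t$ of that set, zooming in makes the two pictures proportional. By (3), the window measures at $F^ny_1$ and $F^nh(y_1)$ then become equal as $n\to\infty$. If a window measure essentially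 determines the point of $\mathbb T^3$ at which it is taken, then $F^ny_1$ and $F^nh(y_1)$ stay close modulo $\mathbb Z^3$. But $H_c$ grows like $\lambda_c^n$, and it pushes $y_1$ and $h(y_1)$ apart whenever $H_c(y_1)\neq H_c(h(y_1))$. The theorem comes from this conflict.

**The linear case, by hand.** Let $F=A$. Then $P=0$, $H_u=x_u$ and $H_c=x_c$. For a segment $\Sigma$ in direction $e_u$ with its length, every window measure (of a window inside $F^n\Sigma$) is the uniform measure on $[-1,1]$. It says nothing about the point. Accordingly the foliation by planes parallel to $\mathrm{span}(e_s,e_c)$ has translations as holonomies between such segments, although its leaves contain points with different $H_c$. More generally, if $\nu$ has a continuous positive density near $t$, then by (3) the window measures at $F^ny$ tend to the uniform measure. To carry information, $\nu$ must have no such density, and we have to build a map for which this happens.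

## 2. Partial hyperbolicity, absolute continuity, and the conjecture

Let $N$ be a compact Riemannian manifold and $m$ a smooth volume on $N$.

**Definition (partial hyperbolicity).** A diffeomorphism $f:N\to N$ is partially hyperbolic if there are a continuous $Df$-invariant splitting $TN=E^s\oplus E^c\oplus E^u$ with all three bundles nonzero, and a Riemannian metric adapted to $f$, such that for every $x$ and all unit vectors $v^s\in E^s_x$, $v^c\in E^c_x$, $v^u\in E^u_x$
$$\|Df_xv^s\|<1<\|Df_xv^u\|,\qquad \|Df_xv^s\|<\|Df_xv^c\|<\|Df_xv^u\|.$$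
It is *absolutely* partially hyperbolic if the rates on the three bundles are separated by constants that do not depend on $x$. For example, $A$ above is absolutely partially hyperbolic on $\mathbb T^3$, in the flat metric making $e_s,e_c,e_u$ orthonormal: the rates are $\lambda_s,\lambda_c,\lambda$.

**Definition (dynamical coherence).** $f$ is dynamically coherent if there are $f$-invariant foliations $\mathcal W^{cs}$ and $\mathcal W^{cu}$ tangent to $E^s\oplus E^c$ and $E^c\oplus E^u$. For $A$ these are the linear foliations by planes.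

**Definition (center exponents).** The center Lyapunov exponents of $f$ at $x$ are the Lyapunov exponents of $Df$ along $E^c$ at $x$. For $A$ there is one, $\log\lambda_c$.

**Definition (absolute continuity).** A foliation is absolutely continuous if, for any two smooth cross-sections inside a foliation box, the local holonomy from one to the other sends sets of zero measure to sets of zero measure, where each cross-section carries its induced Riemannian volume. This is the full notion of absolute continuity, stronger than upper leafwise absolute continuity. The holonomies of a linear foliation between segments are affine, hence fine. A homeomorphism between intervals can fail the property: if $c$ is the Cantor function, then $t\mapsto t+c(t)$ maps $[0,1]$ onto $[0,2]$, and it maps the complement of the Cantor set to a set of length $1$, so it maps the null Cantor set to a set of length $1$.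

For $k>1$ let $\mathcal V_k$ be the space of partially hyperbolic, dynamically coherent, $m$-preserving $C^k$ diffeomorphisms of $N$ all of whose center Lyapunov exponents are negative at $m$-almost every point, with the $C^k$ topology. The problem, from Marcelo Viana, Jiagang Yang, "Physical Measure and Absolute Continuity for One-Dimensional Center Direction", arXiv:1012.0513 (2010), is to prove or disprove the following.

**Conjecture.** If $\mathcal V_k\ne\emptyset$, then for an open and dense subset of $\mathcal V_k$ the center stable foliation is absolutely continuous.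

The conjecture is false: it fails for $N=\mathbb T^3$, for every real $k>1$ and every smooth volume. By Moser's theorem, any smooth volume on $\mathbb T^3$ is, up to a constant factor, the image of Lebesgue measure under a smooth diffeomorphism. Conjugation by that diffeomorphism is a homeomorphism for the $C^k$ topologies and preserves every notion just defined. So from now on $m$ is Lebesgue measure on $\mathbb T^3$. Fix a real $k>1$ and put $\alpha=\min\{k-1,1\}$.

**Theorem 1.** There is a $C^k$-open set $\mathcal U$ of diffeomorphisms of $\mathbb T^3$ such that $\mathcal U\cap\mathcal V_k\neq\emptyset$ and, for every $f\in\mathcal U\cap\mathcal V_k$, no $f$-invariant foliation tangent to $E^s\oplus E^c$ is absolutely continuous. Hence no dense subset of $\mathcal V_k$ consists of diffeomorphisms with absolutely continuous center stable foliation.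

**Theorem 2.** Let $f\in\mathcal U$ (volume preserving or not), let $\mathcal W^{cs}$ be an $f$-invariant foliation tangent to the bundle $E^{cs}$ of Section 6(c), and lift everything to $\mathbb R^3$. Let $\Sigma_1,\Sigma_2$ be compact $C^2$ arcs transverse to $E^{cs}$, and let $h:\Sigma_1\to h(\Sigma_1)\subset\Sigma_2$ be a homeomorphism onto a subarc such that $h(y)$ lies in the $\widetilde{\mathcal W}^{cs}$-leaf of $y$. Put $\mathcal E=\{y\in\Sigma_1:H_c(h(y))\ne H_c(y)\}$. Then there is a Borel set $B\subset\mathcal E$ with $\mathrm{Leb}(\mathcal E\setminus B)=0$ and $\mathrm{Leb}(h(B))=0$. Moreover every leaf of $\widetilde{\mathcal W}^{cs}$ contains points $x_1,x_2$ with $H_c(x_1)\neq H_c(x_2)$.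

**Corollary 3.** If $2\le k<\infty$, there is a nonempty $C^k$-open set of $m$-preserving diffeomorphisms of $\mathbb T^3$ which is contained in $\mathcal V_k$ and all of whose elements have non-absolutely continuous center stable foliation.

Here $\mathrm{Leb}$ on an arc is length. We use three published results.

* (BBI) Brin–Burago–Ivanov, *J. Mod. Dyn.* 3 (2009): absolutely partially hyperbolic diffeomorphisms of $\mathbb T^3$ are dynamically coherent.
* (RRU) F. and M.A. Rodriguez Hertz–Ures, *Invent. Math.* 172 (2008): for integers $r\ge2$, among volume preserving $C^r$ partially hyperbolic diffeomorphisms with one-dimensional center, those that are $C^1$-robustly accessible are $C^r$-dense.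
* (BW) Burns–Wilkinson, *Ann. of Math.* 171 (2010): a $C^2$ volume preserving, accessible, partially hyperbolic diffeomorphism with $\dim E^c=1$ is ergodic.

We also use textbook facts. A splitting $E\oplus E'$ into continuous $Df$-invariant bundles is *dominated* if $\|Df^n|_{E_x}\|\cdot\|(Df^n|_{E'_x})^{-1}\|\le C\mu^n$ for some $C$ and $\mu<1$. Dominated splittings of given dimensions are unique, persist under $C^1$-small perturbation, and vary continuously. The cone criterion says: if a closed cone field $\mathcal C$ on a compact manifold satisfies $Df(\mathcal C\setminus0)\subset\operatorname{int}\mathcal C$, then there is a dominated splitting $E\oplus E'$ with $E'=\bigcap_{n\ge0}Df^n\mathcal C$ and $E$ equal to the intersection of the backward images of the closed complementary cone. (For us a cone is always of the form $\{$one group of coordinates $\le$ the complementary group$\}$, so the dimensions are clear.) Finally, we use Besicovitch differentiation of measures.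

## 3. Pesin stable manifolds and the growth of $H_c$

A natural attempt to prove the conjecture goes as follows. Let $f\in\mathcal V_k$. At $m$-almost every point all exponents along $E^s\oplus E^c$ are negative. As $k>1$, Pesin theory provides at such a point a local stable manifold tangent to $E^s\oplus E^c$, and on sets where its size is bounded below, the holonomy along these manifolds is absolutely continuous. One would like to write the holonomy of $\mathcal W^{cs}$ as a composition of such holonomies, by chaining stable manifolds along a path in a leaf.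

For maps homotopic to an $A$ with $\lambda_c>1$ this breaks at an exact point. Suppose $x,y\in\mathbb R^3$ are in one lifted stable manifold, so that $|F^nx-F^ny|\to0$. By (2),
$$\lambda_c^n|H_c(x)-H_c(y)|=|H_c(F^nx)-H_c(F^ny)|\le|F^nx-F^ny|+2\sup|H_c-x_c| ,$$
which is bounded, so $H_c(x)=H_c(y)$. Thus $H_c$ is constant along every chain of stable manifolds. But we will see (Step 2 of Section 9) that $H_c$ is unbounded on every center stable leaf. Points $x_1,x_2$ of a leaf with $H_c(x_1)\ne H_c(x_2)$ can never be joined by such a chain, even if the center exponent is negative almost everywhere. The sign of the exponent comes from derivatives; the growth of $H_c$ comes from the action of $A$ on homology; and the two may disagree.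

So we look for volume preserving examples homotopic to an $A$ whose center eigenvalue is *expanding*, with *negative* center exponent, and we study the holonomy exactly at pairs with $H_c(h(y))\ne H_c(y)$ by means of window measures.

## 4. The maps $f_{a,\varepsilon}=A\circ\varphi_\varepsilon$

**The automorphism.** For an integer $a$ let
$$A=\begin{pmatrix}0&1&0\\0&0&1\\1&-(a+1)&a\end{pmatrix}\in SL(3,\mathbb Z),\qquad p(x)=x^3-ax^2+(a+1)x-1 ;$$
$p$ is the characteristic polynomial. For large $a$ we have $p(0)=-1$, $p(1/a)=a^{-3}>0$, $p(1)=1$, $p(1+\frac2a)=-1+O(1/a)<0$, $p(a-2)=-a^2+7a-11<0$ and $p(a-1)=2a-3>0$. So the eigenvalues satisfy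
$$0<\lambda_s<\tfrac1a,\qquad 1<\lambda_c<1+\tfrac2a,\qquad\lambda\in(a-2,a-1),$$
and in particular $\lambda_s<1/\lambda$. Since $p(1)=1$ and $p(-1)=-2a-3$ are nonzero, $p$ has no rational root, and being cubic it is irreducible over $\mathbb Q$. The last row of $A$ shows that
$$e_s=(1,\lambda_s,\lambda_s^2),\qquad e_c=(1,\lambda_c,\lambda_c^2),\qquad e_u=(\lambda^{-2},\lambda^{-1},1)$$
are eigenvectors. As $a\to\infty$ they converge, with error $O(1/\lambda)$, to the *limit basis* $(1,0,0),(1,1,1),(0,0,1)$. In the limit basis
$$v_s=v^1-v^2,\qquad v_c=v^2,\qquad v_u=v^3-v^2 .\tag{4}$$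
Hence the norms $|\cdot|$ are uniformly equivalent to the Euclidean norm for large $a$, and there is $c_*>0$ independent of $a$ with
$$|n|\ge c_*\qquad(n\in\mathbb Z^3\setminus0).\tag{5}$$
Moreover
$$n\in\mathbb Z^3,\quad n_u=0\quad\Longrightarrow\quad n=0 .\tag{6}$$
Indeed $\{n\in\mathbb Q^3:n_u=0\}$ is an $A$-invariant rational subspace. It is proper, because $v\mapsto v_u$ is not identically zero on $\mathbb Q^3$. A nonzero proper invariant rational subspace would give a factor of $p$ over $\mathbb Q$.

**The perturbation.** Let $k^1=(1,0,1)$, $k^2=(1,0,2)$, $k^3=(1,1,3)$, and let $K$ be the integer matrix with these rows; $\det K=1\cdot(0\cdot3-2\cdot1)+1\cdot(1\cdot1-0\cdot1)=-1$, so $K\mathbb Z^3=\mathbb Z^3$. Put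
$$\Psi(x)=\sum_{j=1}^3\cos2\pi(k^j\cdot x),\qquad X=(\partial_3\Psi,\ \cos2\pi x_1,\ -\partial_1\Psi).$$
Then $\operatorname{div}X=\partial_1\partial_3\Psi+0-\partial_3\partial_1\Psi=0$. Let $\varphi=\varphi_\varepsilon$ be the time-$\varepsilon$ map of the flow of $X$. It is $C^\infty$, volume preserving, isotopic to the identity, independent of $a$, and $\varphi_\varepsilon=\mathrm{id}+\varepsilon X+O(\varepsilon^2)$ in every $C^r$. Put
$$f_1=f_{a,\varepsilon}=A\circ\varphi_\varepsilon,\qquad\psi=\varphi-\mathrm{id},\qquad M=D\varphi\ \text{ as a matrix in the basis }e_s,e_c,e_u .$$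

Each part of $X$ has its own task. The modes $k^j$ have third components $1,2,3$, and $e_u$ is nearly $(0,0,1)$; so along an unstable arc through $p$ one sees oscillations of frequencies $1,2,3$ with phases $k^j\cdot p$, and the three phases give $Kp$ modulo $\mathbb Z^3$, that is, $p$ modulo $\mathbb Z^3$. The shear $\cos2\pi x_1$ in the second component does not depend on $x_3$, so it will not disturb these phases. Its task is to make the center exponent negative.

**Convention.** $C,C_0,\dots$ and $O(\cdot)$ are uniform in $a\ge a_0$ and $0<\varepsilon\le\varepsilon_0$, where $\varepsilon_0$ is small and $a_0$ is large, chosen as needed; in particular $\lambda\ge100$. The entries of $M^{\pm1}-I$ are at most $C_0\varepsilon$ with $3C_0\varepsilon\le\frac1{10}$. Therefore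
$$|(M^{\pm1}v)_*-v_*|\le\tfrac1{10}|v|\qquad(*=s,c,u).\tag{7}$$

## 5. Cones, slopes, and the negative center exponent of $f_1$

**Step 1: partial hyperbolicity.** We find the splitting by the cone criterion, with explicit rates. Consider
$$\mathcal C^u=\{\max(|v_s|,|v_c|)\le|v_u|\},\qquad\mathcal C^{cs}=\{|v_u|\le\max(|v_s|,|v_c|)\},$$
$$\mathcal C^s=\{\max(|v_c|,|v_u|)\le|v_s|\},\qquad\mathcal C^{cu}=\{|v_s|\le\max(|v_c|,|v_u|)\}.$$
We have $Df_1=AM$. Let $v\neq0$.

* If $v\in\mathcal C^u$, then by (7) $|(Mv)_u|\ge0.9|v|$ and $|(Mv)_s|,|(Mv)_c|\le1.1|v|$. Applying $A$, the $u$-part becomes at least $0.9\lambda|v|$ and the others at most $1.1\lambda_c|v|$. So $Df_1v\in\operatorname{int}\mathcal C^u$ and $|Df_1v|\ge\frac\lambda2|v|$.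
* If $v\in\mathcal C^{cu}$, then $\max(|(Mv)_c|,|(Mv)_u|)\ge0.9|v|$, and $A$ does not decrease these parts, while the $s$-part of $Df_1v$ is at most $1.1\lambda_s|v|$. So $Df_1v\in\operatorname{int}\mathcal C^{cu}$ and $|Df_1v|\ge\frac12|v|$.
* If $w=Df_1v\in\mathcal C^s$, then $A^{-1}w$ has $s$-part of size $\lambda_s^{-1}|w|=|A^{-1}w|$ and other parts at most $|w|$. By (7), $v=M^{-1}A^{-1}w$ has $s$-part at least $0.9\lambda_s^{-1}|w|$ and other parts at most $(1+0.1\lambda_s^{-1})|w|$. So $v\in\operatorname{int}\mathcal C^s$ and $|w|\le2\lambda_s|v|$.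
* If $w=Df_1v\in\mathcal C^{cs}$, put $q=|A^{-1}w|$. The $u$-part of $A^{-1}w$ is at most $|w|/\lambda$, and its $(s,c)$-part has size at least $|w|/\lambda_c$. So $q\ge|w|/\lambda_c$ is attained on the $(s,c)$-part, and $v$ has $(s,c)$-part at least $0.9q$ and $u$-part at most $(\lambda_c/\lambda+0.1)q$. So $v\in\operatorname{int}\mathcal C^{cs}$ and $|w|\le\lambda_cq\le4|v|$.

The cone criterion, applied to $\mathcal C^u$ and to $\mathcal C^{cu}$, gives dominated splittings $E^{cs}\oplus E^u$ and $E^s\oplus E^{cu}$ with each bundle inside the cone of the same name and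
$$E^u_x=\bigcap_{n\ge0}Df_1^n\,\mathcal C^u(f_1^{-n}x).\tag{8}$$
Since $\mathcal C^u\subset\mathcal C^{cu}$ and $\mathcal C^s\subset\mathcal C^{cs}$, the descriptions as intersections give $E^u\subset E^{cu}$ and $E^s\subset E^{cs}$. Put $E^c=E^{cs}\cap E^{cu}$. As $E^{cs}+E^{cu}\supset E^{cs}+E^u$ is everything, $\dim E^c=2+2-3=1$. As $E^s\cap E^{cu}=0$ and $E^u\cap E^{cs}=0$, we get $E^{cs}=E^s\oplus E^c$ and $E^{cu}=E^c\oplus E^u$. The rates in $|\cdot|$ are at most $2\lambda_s$ on $E^s$, in $[\frac12,4]$ on $E^c$, and at least $\frac\lambda2$ on $E^u$. In the flat metric making $e_s,e_c,e_u$ orthonormal, $|v|\le\|v\|\le\sqrt3|v|$, so the rates change by factors at most $\sqrt3$. Since $\lambda\ge100$ and $\lambda_s<1/\lambda\le\frac1{100}$,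
$$2\sqrt3\lambda_s<\tfrac1{2\sqrt3}<4\sqrt3<\tfrac{\lambda}{2\sqrt3},\qquad 2\sqrt3\lambda_s<1<\tfrac\lambda{2\sqrt3},$$
and $f_1$ is absolutely partially hyperbolic in this metric.

**Step 2: slopes.** We need to know how the bundles sit in the coordinates. If $v\in E^{cu}$, write $v=Df_1v'$ with $v'\in E^{cu}$; then $|v_s|=\lambda_s|(Mv')_s|\le1.1\lambda_s|v'|\le4\lambda_s|v|=O(1/\lambda)|v|$. If $v\in E^{cs}$, then $Df_1v\in E^{cs}\subset\mathcal C^{cs}$, so $\lambda|(Mv)_u|=|(Df_1v)_u|\le4|v|$. Hence
$$|(Mv)_u|\le\tfrac4\lambda|v|,\qquad|v_u|\le\bigl(\tfrac4\lambda+\tfrac1{10}\bigr)|v|\le\tfrac14|v|\qquad(v\in E^{cs}).\tag{9}$$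
On $E^c$ both apply, so there $|v|=|v_c|$.

**Step 3: a formula for the center derivative.** The aim is to express the center derivative through $M$ alone, up to $O(1/\lambda)$. By Step 2, $E^c$ is spanned by a continuous field $v^c=e_c+\tau e_u+\varsigma e_s$ with $\varsigma=O(1/\lambda)$ and $|\tau|\le\frac14$. Let $Df_1v^c(x)=\Lambda(x)v^c(f_1x)$. Taking $c$-parts, $\Lambda=\lambda_c(Mv^c)_c$, which is positive by (7). From (9), $M_{uc}+M_{uu}\tau+M_{us}\varsigma=(Mv^c)_u=O(1/\lambda)$, so $\tau=-M_{uc}/M_{uu}+O(1/\lambda)$, and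
$$\Lambda=\lambda_c\bigl(\beta_a+O(1/\lambda)\bigr),\qquad\beta_a=\frac{M_{cc}M_{uu}-M_{cu}M_{uc}}{M_{uu}} .$$

**Step 4: the sign of the integral.** We let $a\to\infty$ with $\varepsilon$ fixed. Then $\lambda_c\to1$ and $M$ converges uniformly to the matrix of $D\varphi_\varepsilon$ in the limit basis, so $\int\log\Lambda\,dm\to b(\varepsilon)$, the integral of $\log\beta$ computed in the limit basis. Since $\det M=1$, the numerator of $\beta$ is the cofactor $(M^{-1})_{ss}$, and
$$b(\varepsilon)=\int\log(M^{-1})_{ss}\,dm-\int\log M_{uu}\,dm .$$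
Expand $D\varphi_\varepsilon=I+\varepsilon DX+\frac{\varepsilon^2}2D(DX\cdot X)+O(\varepsilon^3)$. Then
$$\log M_{uu}=\varepsilon\,\partial_uX_u+\tfrac{\varepsilon^2}2\partial_u\bigl((DX\cdot X)_u\bigr)-\tfrac{\varepsilon^2}2(\partial_uX_u)^2+O(\varepsilon^3).$$
Integrals over $\mathbb T^3$ of derivatives in a constant direction vanish, so $\int\log M_{uu}\,dm=-\frac{\varepsilon^2}2\int(\partial_uX_u)^2dm+O(\varepsilon^3)$. Next, $M^{-1}=(D\varphi_{-\varepsilon})\circ\varphi_\varepsilon$ and $\varphi_\varepsilon$ preserves $m$, so the same expansion with $-\varepsilon$ gives $\int\log(M^{-1})_{ss}\,dm=-\frac{\varepsilon^2}2\int(\partial_sX_s)^2dm+O(\varepsilon^3)$. By (4), in the limit basis,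
$$\partial_sX_s=\partial_1(X^1-X^2)=\partial_1\partial_3\Psi+2\pi\sin2\pi x_1,\qquad\partial_uX_u=\partial_3(X^3-X^2)=-\partial_1\partial_3\Psi .$$
The cross term $\int\partial_1\partial_3\Psi\,\sin2\pi x_1\,dm$ vanishes (integrate in $x_3$ first). The terms $\int(\partial_1\partial_3\Psi)^2$ cancel, and $\int4\pi^2\sin^2(2\pi x_1)\,dm=2\pi^2$. Therefore
$$b(\varepsilon)=-\tfrac{\varepsilon^2}2\cdot2\pi^2+O(\varepsilon^3)<0\qquad(\varepsilon\text{ small}).$$
Without the shear the second-order term would be zero; this is why the shear is there. Finally, $\log\|Df_1|_{E^c}\|-\log\Lambda=\log\|v^c\|\circ f_1-\log\|v^c\|$ is a continuous coboundary, and $f_1$ preserves $m$. So **for fixed small $\varepsilon$ and all large $a$,**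
$$\int\log\|Df_1|_{E^c}\|\,dm<0 .\tag{10}$$

## 6. Estimates on a $C^k$-neighborhood and monotonicity of $H_u$

Let $\mathcal U_0$ be a small, bounded $C^k$-neighborhood of $f_1$. For $f\in\mathcal U_0$ let $F=A+P$ be the lift near $F_1=A\circ\tilde\varphi$, where $\tilde\varphi=\mathrm{id}+\psi$ is the lift of $\varphi$ near the identity, and let $H_u,H_c$ be given by (1). $H_u$ depends continuously on $f$, uniformly on $\mathbb R^3$: the series (1) is dominated by a geometric series, and each term is continuous in $f$, because $F^i-F_1^i$ is periodic and tends to $0$ uniformly as $f\to f_1$ (likewise at any other $f$).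

For $f_1$ we have $P=A\psi$, so $P_u=\lambda\psi_u$ and
$$H_u(x)-x_u=\sum_{i\ge0}\lambda^{-i}\psi_u(F_1^ix)=O(\varepsilon).\tag{11}$$
For $\mathcal U_0$ small (depending on $a,\varepsilon$) the following hold for all $f\in\mathcal U_0$.

* **(a)** $\sup|H_u-x_u|\le\frac14$.
* **(b)** $DF$ maps $\mathcal C^u\setminus0$ into $\operatorname{int}\mathcal C^u$, and $(DFv)_u\ge\frac\lambda2v_u$ if $v\in\mathcal C^u$, $v_u>0$.
* **(c)** $f$ has a dominated splitting $E^{cs}\oplus E^u$ of dimensions $2,1$ with $E^u\subset\operatorname{int}\mathcal C^u\cup\{0\}$ and, on $E^{cs}$, $|v_u|\le\frac12\max(|v_s|,|v_c|)$ and $|Dfv|\le5|v|$. Note $5<\lambda$.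
* **(d)** $|F(x)-F(y)|\le3\lambda|x-y|$.
* **(e)** For $\sigma=(\sigma_s,\sigma_c)$ with $|\sigma|\le1$ let $J_f(x,\sigma)=(DF_x(\sigma,1))_u$, and let $G_f(x,\sigma)$ be the $(s,c)$-part of $DF_x(\sigma,1)$ divided by $J_f(x,\sigma)$. Then $|\partial_\sigma G_f|\le\frac12$, $J_f\ge\frac\lambda2$, and there is $C_1$, depending only on $\mathcal U_0$, such that $G_f$ and $\log J_f$ are $\alpha$-Hölder in $x$ and Lipschitz in $\sigma$ with constant $C_1$.

For $f_1$ each inequality holds with room to spare, so it persists. (a) is (11). For (b), $(Mv)_u\ge0.9v_u$ on $\mathcal C^u$ when $v_u>0$. (c) follows from persistence and continuity of dominated splittings together with (9) and the bound $4$ of Section 5. In (d), $|DF_1v|\le1.1\lambda|v|$. In (e), for $f_1$, the numerator of $G$ has size at most $1.1\lambda_c$ and $\sigma$-derivative at most $1.1\lambda_c$, while the denominator is at least $0.9\lambda$ with $\sigma$-derivative at most $0.1\lambda$; so $|\partial_\sigma G|=O(1/\lambda)$, far below $\frac12$. The Hölder constants are uniform because $\mathcal U_0$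 is bounded in $C^k$ and $k\ge1+\alpha$.

**The bundle of (c) is the right one.** Let $f\in\mathcal V_k\cap\mathcal U_0$. The three nonzero bundles of its partially hyperbolic splitting are line bundles. By compactness there is $\mu<1$ such that, in the adapted metric, the rates of $E^s$ and $E^c$ at each point are at most $\mu$ times the rate of $E^u$. For line bundles rates multiply, so $\|Df^n|_{E^s}\|,\|Df^n|_{E^c}\|\le\mu^n\|Df^n|_{E^u}\|$ at each point. The angle between $E^s$ and $E^c$ is bounded below, so $\|Df^n|_{E^s\oplus E^c}\|\le C\mu^n\|Df^n|_{E^u}\|$. Thus $(E^s\oplus E^c)\oplus E^u$ is a dominated splitting of dimensions $2,1$, and by uniqueness $E^{cs}=E^s\oplus E^c$.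

**Definition ($u$-curve).** A $u$-curve is a $C^1$ curve tangent to $\mathcal C^u$, parametrized with the $u$-coordinate increasing. Its *slope* at $x$ is the $\sigma$ with tangent direction $(\sigma,1)$; so $|\sigma|\le1$. For instance a segment in direction $e_u$ is a $u$-curve with slope $0$. On a $u$-curve
$$|x-x'|=|x_u-x'_u| .$$
By (b) and (e), $F$ maps $u$-curves to $u$-curves, expands $u$-lengths by a factor at least $\frac\lambda2$, and acts on slopes by $G_f$.

**$H_u$ is strictly increasing along $u$-curves.** Let $x_u>x_u'$ on a $u$-curve. By (2), (a) and the expansion,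
$$\lambda^n(H_u(x)-H_u(x'))=H_u(F^nx)-H_u(F^nx')\ge(\lambda/2)^n(x_u-x_u')-\tfrac12>0$$
for large $n$. So the window measures of Section 1 make sense on $u$-curves.

## 7. Window measures of $f_1$ determine the point, with error much smaller than $1/\lambda$

**How much precision is needed.** Suppose window measures that agree force the base points to be within $r$ of each other modulo $\mathbb Z^3$. Following two orbits, we get integer vectors $l_n$ with $|F^ny_1-F^ny_2-l_n|<r$. To conclude that $l_{n+1}=Al_n$, we use (d): $|l_{n+1}-Al_n|<(3\lambda+1)r$, and by (5) this forces equality if $(3\lambda+1)r<c_*$. So $r$ must be a small multiple of $1/\lambda$. We will see that the part of the window measure that depends on $p$ has size $\varepsilon$. A straightforward estimate, testing against functions of mean zero and dropping everything of size $\varepsilon/\lambda$, would give the point up to $O(\varepsilon/\lambda)/\varepsilon=O(1/\lambda)$. Then $(3\lambda+1)r$ is bounded by a fixed constant that no choice of $\varepsilon$ and $a$ makes small, and the argument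 stops.

There are two terms of size $\varepsilon/\lambda$ to get rid of. One is the linear part of the logarithm of the density of length along the arc; it is removed by test functions that also annihilate $s$. The other is the term $i=1$ in (11), evaluated along the arc; it oscillates at frequency about $\lambda$, or else is nearly constant, and in both cases integration gains a factor $1/\lambda$. After this the total error is
$$\mathrm{err}=\varepsilon^2/\lambda+\varepsilon/\lambda^2 ,$$
and $\mathrm{err}/\varepsilon=\varepsilon/\lambda+1/\lambda^2$ is small compared with $1/\lambda$.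

**Setting.** In this section $f=f_1$ and $F=F_1$. Let $\Gamma$ be a curve tangent to $E^u$ through $p\in\mathbb R^3$ which realizes exactly the $u$-displacements in $[-2,2]$ from $p$. For $s\in[-1,1]$ let $p_s\in\Gamma$ satisfy $H_u(p_s)=H_u(p)+s$. It exists, because by (a) the values of $H_u-H_u(p)$ at the two ends of $\Gamma$ are at least $\frac32$ and at most $-\frac32$; it is unique by monotonicity. Let $\sigma(x)$ be the slope of $E^u_x$, let $u(x)=x_u$, $J(x)=J_{f_1}(x,\sigma(x))=\lambda(M_x(\sigma,1))_u$, and
$$\rho(x)=\prod_{j\ge1}\frac{J(F^{-j}p)}{J(F^{-j}x)}\qquad(x\in\Gamma);$$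
convergence is part of Step 2 below. Let $\eta_\Gamma$ be the normalization of the measure $\rho(p_s)\,du(p_s)$ on $\{s\in[-1,1]\}$. This is the limit object: pushing length forward from the far past to $\Gamma$ produces the density $\rho$ (up to a factor), and we then read it in the coordinate $H_u$.

**Proposition A.** There is a uniform constant $C_3$ such that, if $\Gamma_p,\Gamma_q$ are as above (through $p$ and $q$) and $\eta_{\Gamma_p}=\eta_{\Gamma_q}$, then
$$\min_{n\in\mathbb Z^3}|p-q-n|\le C_3(\varepsilon/\lambda+1/\lambda^2).$$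

**Step 1: the slope of $E^u$.** We show that unstable arcs are almost straight, and that $J$ varies slowly along them. Here
$$G(x,\sigma)=\frac{\bigl(\lambda_s(M(\sigma,1))_s,\ \lambda_c(M(\sigma,1))_c\bigr)}{\lambda(M(\sigma,1))_u},\qquad\sigma(fx)=G(x,\sigma(x)),$$
and $(M(\sigma,1))_*=(\sigma,1)_*+O(\varepsilon)$. So the numerator is at most $\lambda_c(|\sigma|+O(\varepsilon))$ and the denominator at least $0.9\lambda$. Thus $\sup|\sigma|\le\frac4\lambda(\sup|\sigma|+O(\varepsilon))$, hence $|\sigma|=O(\varepsilon/\lambda)$.

Moreover $|\partial_\sigma G|=O(1/\lambda)$, and $|\partial_xG|=O(\varepsilon/\lambda)$ because $\varphi-\mathrm{id}=O(\varepsilon)$ in $C^2$. $F^{-1}$ contracts curves tangent to $E^u$ by the factor $2/\lambda$. For $x,x'$ on such a curve, therefore,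
$$|\sigma(x)-\sigma(x')|\le\tfrac C\lambda|\sigma(F^{-1}x)-\sigma(F^{-1}x')|+\tfrac{C\varepsilon}\lambda\cdot\tfrac2\lambda|x-x'| .$$
Iterating $n$ times bounds the left side by $(C/\lambda)^n\,2\sup|\sigma|+\sum_{j\ge0}(\frac C\lambda)^j\frac{C\varepsilon}\lambda(\frac2\lambda)^{j+1}|x-x'|$. Let $n\to\infty$: $\sigma$ is Lipschitz along curves tangent to $E^u$ with constant $O(\varepsilon/\lambda^2)$. Now consider
$$\log J=\log\lambda+\log M_{uu}+\log\Bigl(1+\frac{M_{uc}\sigma_c+M_{us}\sigma_s}{M_{uu}}\Bigr).$$
In the last term, the coefficients $M_{uc}/M_{uu}$ and $M_{us}/M_{uu}$ are $O(\varepsilon)$ in $C^1$, while $\sigma$ is $O(\varepsilon/\lambda)$ with Lipschitz constant $O(\varepsilon/\lambda^2)$. So the last term is Lipschitz along these curves with constant $O(\varepsilon^2/\lambda)$, and $\log J$ is with constant $O(\varepsilon)$.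

**Step 2: the density.** We show that $\rho$ is affine in $s$ up to $O(\mathrm{err})$. We have $\log\rho(x)=\sum_{j\ge1}\bigl(\log J(F^{-j}p)-\log J(F^{-j}x)\bigr)$. By Step 1 the $j$-th term is $O(\varepsilon(2/\lambda)^j)$, so the sum converges and the terms $j\ge2$ add up to $O(\varepsilon/\lambda^2)$. For $j=1$ put $\hat x=F^{-1}x$, $\hat p=F^{-1}p$ and $\tau=\hat x_u-\hat p_u=O(1/\lambda)$. By the slope bound, $\hat x-\hat p=\tau e_u+O(\tau\varepsilon/\lambda)$. Since $\log M_{uu}=O(\varepsilon)$ in $C^2$,
$$\log J(\hat x)-\log J(\hat p)=\tau\,\partial_u\log M_{uu}(\hat p)+O(\varepsilon\tau^2)+O(\varepsilon\cdot\tau\varepsilon/\lambda)+O(\tau\varepsilon^2/\lambda)=\tau\,\partial_u\log M_{uu}(\hat p)+O(\varepsilon/\lambda^2).$$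
Next, $x_u-p_u$ is the integral of $J$ in the $u$-coordinate over the arc between $\hat p$ and $\hat x$, on which $\log J$ varies by $O(\varepsilon/\lambda)$. So $x_u-p_u=\tau J(\hat p)(1+O(\varepsilon/\lambda))$, and $\tau=(x_u-p_u)/J(\hat p)+O(\varepsilon/\lambda^2)$. Together,
$$\log\rho(x)=b_p(x_u-p_u)+O(\varepsilon/\lambda^2),\qquad b_p=-\frac{\partial_u\log M_{uu}(\hat p)}{J(\hat p)}=O(\varepsilon/\lambda).$$
Put $\zeta=H_u-u$. By (11), $\zeta=\sum_{i\ge0}\lambda^{-i}\psi_u\circ F^i=O(\varepsilon)$. The definition of $p_s$ says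
$$u(p_s)-u(p)=s-\zeta(p_s)+\zeta(p)=s+O(\varepsilon).\tag{12}$$
So $\log\rho(p_s)=b_ps+O(\varepsilon^2/\lambda)+O(\varepsilon/\lambda^2)$, and since $b_p^2=O(\varepsilon^2/\lambda^2)$,
$$\rho(p_s)=1+b_ps+O(\mathrm{err}).\tag{13}$$

**Step 3: test functions that do not see the affine part.** The aim is to turn the window measure into an integral of $\zeta$. Let $\chi\in C_c^\infty((-1,1),\mathbb C)$ with $\int\chi\,ds=\int s\chi\,ds=0$; constants may depend on $\chi$. Put
$$T_\chi(p)=\int\chi(s)\rho(p_s)\,du(p_s).$$
The function $s\mapsto u(p_s)$ is continuous and increasing, and it equals $s-\zeta(p_s)$ plus a constant. For $\theta\in C_c^\infty((-1,1),\mathbb C)$, Stieltjes integration by parts and $\int\theta'=0$ give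
$$\int\theta\,du(p_s)=-\int\theta'(s)\bigl(s-\zeta(p_s)\bigr)ds=\int\theta\,ds+\int\theta'(s)\zeta(p_s)\,ds .$$
Apply this to $\theta=\chi$ and to $\theta=s\chi$, and use (13) and that $du(p_s)$ has mass $O(1)$:
$$T_\chi(p)=\int\chi'(s)\zeta(p_s)\,ds+b_p\cdot O(\varepsilon)+O(\mathrm{err})=\int\chi'(s)\zeta(p_s)\,ds+O(\mathrm{err}).\tag{14}$$
Had we not required $\int s\chi=0$, a term $b_p\int s\chi\,ds$ of size $\varepsilon/\lambda$ would remain.

**Step 4: only $\psi_u$ survives in $\zeta$.** We remove the terms $i\ge1$ of $\zeta$ from (14). The terms $i\ge2$ contribute $O(\varepsilon/\lambda^2)$. For $i=1$, the point $Fp_s$ lies on the curve $F\Gamma$, which is tangent to $E^u$. Its $u$-displacement from $Fp$ is $\lambda s+O(\varepsilon)$, since $H_u(Fp_s)-H_u(Fp)=\lambda s$ and $H_u-u=O(\varepsilon)$. Its lateral displacement is $O(\lambda\cdot\varepsilon/\lambda)=O(\varepsilon)$. So $Fp_s=Fp+\lambda se_u+O(\varepsilon)$. As $\psi_u=\varepsilon X_u+O(\varepsilon^2)$, the $i=1$ term equals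
$$\lambda^{-1}\Bigl[\varepsilon\int\chi'(s)X_u(Fp+\lambda se_u)\,ds+O(\varepsilon^2)\Bigr].$$
$X_u$ is a trigonometric polynomial with bounded coefficients and frequencies $\pm k^j$ and $\pm(1,0,0)$. For $\pm k^j$ we have $k^j\cdot e_u\ge\frac12$, so in $s$ the exponential has frequency at least $\lambda/2$, and integrating by parts the integral is $O(1/\lambda)$. For $\pm(1,0,0)$ we have $\lambda(1,0,0)\cdot e_u=\lambda^{-1}$, so the exponential differs from a constant by $O(1/\lambda)$ on $[-1,1]$; since $\int\chi'=0$ the integral is again $O(1/\lambda)$. So the $i=1$ term is $O(\varepsilon/\lambda^2+\varepsilon^2/\lambda)=O(\mathrm{err})$, and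
$$T_\chi(p)=\int\chi'(s)\psi_u(p_s)\,ds+O(\mathrm{err}).\tag{15}$$

**Step 5: replacing $\Gamma$ by a straight line.** The points $p_s$ depend on the whole past and future of $p$. We replace them by points that depend only on $p$ through $\psi_u$, so that the result is an explicit periodic function. Let $r=r_p(s)$ be the unique solution of
$$r+\psi_u(p+re_u)=s+\psi_u(p);$$
it is unique as $\psi_u$ is $O(\varepsilon)$-Lipschitz. Let $\tilde r=u(p_s)-u(p)$. By the slope bound $p_s=p+\tilde re_u+O(\varepsilon/\lambda)$, and $\zeta=\psi_u+O(\varepsilon/\lambda)$. So (12) becomes $\tilde r+\psi_u(p+\tilde re_u)=s+\psi_u(p)+O(\varepsilon/\lambda)$, whence $\tilde r=r_p(s)+O(\varepsilon/\lambda)$. Then $p_s=p+r_p(s)e_u+O(\varepsilon/\lambda)$, and since $\psi_u$ is $O(\varepsilon)$-Lipschitz, (15) gives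
$$T_\chi(p)=\varepsilon S_\chi(p)+O(\mathrm{err}),\qquad S_\chi(p)=\int\chi'(s)\,\varepsilon^{-1}\psi_u\bigl(p+r_p(s)e_u\bigr)ds .\tag{16}$$
$S_\chi$ is $\mathbb Z^3$-periodic, because $r_{p+n}=r_p$.

**Step 6: the three phases.** We compute $S_\chi$ in $C^1$ to leading order. We have $\varepsilon^{-1}\psi_u=X_u+O(\varepsilon)$ in $C^2$ and $r_p(s)=s+O(\varepsilon)$. Differentiating the equation of $r_p$ in $p$,
$$(1+\partial_u\psi_u)\,\partial_pr_p=\partial\psi_u(p)-\partial\psi_u(p+r_pe_u)=O(\varepsilon),$$
with $\partial_u\psi_u$ taken at $p+r_pe_u$; so $\partial_pr_p=O(\varepsilon)$. Also $X_u\to X^3-X^2$ in $C^2$ and $e_u\to(0,0,1)$, both with error $O(1/\lambda)$. Hence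
$$S_\chi(p)=\int\chi'(s)(X^3-X^2)\bigl(p+s(0,0,1)\bigr)ds+O_{C^1}(\varepsilon+1/\lambda).$$
$X^2=\cos2\pi x_1$ does not depend on $x_3$ and $\int\chi'=0$, so it drops out. As $k^j_1=1$, $X^3=-\partial_1\Psi=2\pi\sum_j\sin2\pi(k^j\cdot x)$, and $k^j_3=j$. So
$$S_\chi(p)=2\pi\sum_{j=1}^3\int\chi'(s)\sin2\pi(k^j\cdot p+js)\,ds+O_{C^1}(\varepsilon+1/\lambda).$$
The eight functions $1,s,e^{\pm2\pi ijs}$ ($j=1,2,3$) are linearly independent on $(-1,1)$. Therefore the map sending $\chi\in C_c^\infty((-1,1),\mathbb C)$ to its eight integrals against them is onto $\mathbb C^8$; otherwise some nontrivial combination of the functions would integrate to zero against every $\chi$, hence vanish. Since $\int\chi'e^{\pm2\pi ijs}ds=\mp2\pi ij\int\chi e^{\pm2\pi ijs}ds$, there are fixed $\chi_l$, $l=1,2,3$, with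
$$\int\chi_l=\int s\chi_l=0,\qquad\int\chi_l'e^{2\pi ijs}ds=\delta_{jl},\qquad\int\chi_l'e^{-2\pi ijs}ds=0 .$$
Writing the sine by exponentials,
$$S_{\chi_l}(p)=\tfrac\pi i\,e^{2\pi ik^l\cdot p}+O_{C^1}(\varepsilon+1/\lambda).\tag{17}$$

**Step 7: recovering the point.** Let $Z_p=\int\rho(p_s)\,du(p_s)$ be the mass before normalization, so $Z_p=2+O(\varepsilon+1/\lambda)$. If $\eta_{\Gamma_p}=\eta_{\Gamma_q}$, then $T_{\chi_l}(q)=cT_{\chi_l}(p)$ for $l=1,2,3$ with $c=Z_q/Z_p>0$ bounded. By (16), $S_{\chi_l}(q)=cS_{\chi_l}(p)+O(\mathrm{err}/\varepsilon)$. By (17), $|S_{\chi_l}|\ge\pi/2$. For nonzero complex $w,w'$ we have $\bigl|w/|w|-w'/|w'|\bigr|\le2|w-w'|/|w|$, and a chord of the unit circle is at least $\frac2\pi$ times the angle; so the arguments of $w,w'$ differ modulo $2\pi$ by at most $\pi|w-w'|/|w|$. With $w=S_{\chi_l}(q)$ and $w'=cS_{\chi_l}(p)$, the arguments of $S_{\chi_l}(p)$ and $S_{\chi_l}(q)$ differ modulo $2\pi$ by $O(\mathrm{err}/\varepsilon)=O(\varepsilon/\lambda+1/\lambda^2)$.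

By (17), $\frac i\pi e^{-2\pi ik^l\cdot p}S_{\chi_l}(p)=1+E_l(p)$ with $E_l$ $\mathbb Z^3$-periodic and of $C^1$ size $O(\varepsilon+1/\lambda)$. Put $\vartheta_l=\frac1{2\pi}\arg(1+E_l)$ (principal branch). Then $\vartheta=(\vartheta_1,\vartheta_2,\vartheta_3)$ is $\mathbb Z^3$-periodic with $\mathrm{Lip}(\vartheta)=O(\varepsilon+1/\lambda)$, and up to a common constant and the factor $2\pi$ the three arguments at $p$ are the coordinates of $\Theta(p)=Kp+\vartheta(p)$ modulo $\mathbb Z^3$. So $\Theta(q)-\Theta(p)$ is within $O(\varepsilon/\lambda+1/\lambda^2)$ of an integer vector. As $K\mathbb Z^3=\mathbb Z^3$ and $\vartheta$ is periodic, after an integer translation of $q$ we get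
$$|K(q-p)+\vartheta(q)-\vartheta(p)|=O(\varepsilon/\lambda+1/\lambda^2).$$
Since $K^{-1}$ is fixed and $\mathrm{Lip}(\vartheta)$ is small, $|q-p|=O(\varepsilon/\lambda+1/\lambda^2)$. This proves Proposition A.

**Choice of parameters.** Set $r_1=2C_3(\varepsilon/\lambda+1/\lambda^2)$. Then $(3\lambda+1)r_1\le4\lambda r_1=8C_3(\varepsilon+1/\lambda)$. The constants $C_3$ and $c_*$ do not depend on $a,\varepsilon$. Fix first $\varepsilon$ small and then $a$ large so that
$$(3\lambda+1)r_1<c_*,\tag{18}$$
(10) holds, and everything above holds. From now on $a$, $\varepsilon$ and $\mathcal U_0$ are fixed.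

## 8. Window measures of nearby diffeomorphisms

Proposition A concerns $f_1$ only, equality of measures only, and curves exactly tangent to $E^u$. We now pass to an open set of maps, to almost equality, and to forward images of general arcs.

**Definition ($\kappa$-admissible curve).** For $\kappa>0$, a $\kappa$-admissible curve is a compact $u$-curve $\Sigma\subset\mathbb R^3$ whose slope is $\alpha$-Hölder with constant $\kappa$, with a measure $\omega\,du$ such that $\omega>0$ and $\log\omega$ is $\alpha$-Hölder with constant $\kappa$. A segment in direction $e_u$ with $\omega=1$ is $\kappa$-admissible for every $\kappa$.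

Let $f\in\mathcal U_0$ and $n\ge0$, and let $z\in F^n\Sigma$ be such that $F^n\Sigma$ contains all $u$-displacements in $[-2,2]$ from $z$. The window measure $\eta_n(\Sigma,z)$ is the one of Section 1 with $\mu=\omega\,du$. By (a), if $|H_u(w)-H_u(z)|\le1$ then $|w_u-z_u|\le\frac32$, so only the *window* $\{w\in F^n\Sigma:|w_u-z_u|\le2\}$ contributes. $\|\cdot\|_{TV}$ is the total variation norm.

**Lemma B.** There are a $C^k$-open neighborhood $\mathcal U\subset\mathcal U_0$ of $f_1$ and, for each $\kappa$, numbers $\vartheta_\kappa>0$ and $n_\kappa$ such that, for $f\in\mathcal U$, $n\ge n_\kappa$ and $\kappa$-admissible $\Sigma_1,\Sigma_2$ with points $z^1,z^2$ as above,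
$$\|\eta_n(\Sigma_1,z^1)-\eta_n(\Sigma_2,z^2)\|_{TV}<\vartheta_\kappa\quad\Longrightarrow\quad\min_{l\in\mathbb Z^3}|z^1-z^2-l|<r_1 .$$

Note that $\mathcal U$ must not depend on $\kappa$. This is why the estimates below separate what depends on $\kappa$.

**Step 1: distortion.** We bound slopes and densities of $F^n\Sigma$, so that $\kappa$ is forgotten for large $n$. Put $\theta=2/\lambda$. Let $f\in\mathcal U_0$, let $\Sigma$ be $\kappa$-admissible, and let $\sigma_i$ be the slope of $F^i\Sigma$. For $w,w'\in F^n\Sigma$ we have $|F^{-m}w-F^{-m}w'|\le\theta^m|w-w'|$ for $0\le m\le n$. From $\sigma_n(w)=G_f(F^{-1}w,\sigma_{n-1}(F^{-1}w))$ and (e),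
$$|\sigma_n(w)-\sigma_n(w')|\le\tfrac12|\sigma_{n-1}(F^{-1}w)-\sigma_{n-1}(F^{-1}w')|+C_1|F^{-1}w-F^{-1}w'|^\alpha ,$$
and iterating,
$$|\sigma_n(w)-\sigma_n(w')|\le2^{-n}\kappa|w-w'|^\alpha+\sum_{m=1}^n2^{-(m-1)}C_1|F^{-m}w-F^{-m}w'|^\alpha\le(2^{-n}\kappa+2C_1)|w-w'|^\alpha .\tag{19}$$
The density of $F^n_*(\omega\,du)$ with respect to $du$, normalized to be $1$ at $z$, is
$$\rho_n(w)=\frac{\omega(F^{-n}w)}{\omega(F^{-n}z)}\prod_{m=1}^n\frac{J_f(F^{-m}z,\sigma_{n-m}(F^{-m}z))}{J_f(F^{-m}w,\sigma_{n-m}(F^{-m}w))} .$$
For $w$ in the window, $|w-z|\le2$. The logarithm of the $\omega$-factor is at most $2\kappa\theta^{n\alpha}$ in absolute value. By (e), and (19) applied to $F^{n-m}\Sigma$, the logarithm of the $m$-th factor of the product is at most $C_1(1+2^{-(n-m)}\kappa+2C_1)(2\theta^m)^\alpha\le a_m+b_m$ in absolute value, where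
$$a_m=2C_1(1+2C_1)\theta^{m\alpha},\qquad b_m=2C_1\kappa\,2^{-(n-m)}\theta^{m\alpha}.\tag{20}$$
Here $\sum_ma_m<\infty$ does not depend on $\kappa,n,f$. The three quantities
$$2^{-n}\kappa,\qquad2\kappa\theta^{n\alpha},\qquad\sum_{m=1}^nb_m\le2C_1\kappa\,n\max(\tfrac12,\theta^\alpha)^n$$
tend to $0$ as $n\to\infty$ for fixed $\kappa$, uniformly in $f\in\mathcal U_0$.

**Step 2: a sequence of counterexamples and its limit curves.** We argue by contradiction and pass to a limit. Let $\mathcal U_j\subset\mathcal U_0$ be the $C^k$-ball of radius $1/j$ about $f_1$ ($j$ large). If the lemma fails, it fails for $\mathcal U=\mathcal U_j$ for each $j$, so there is $\kappa_j$ for which no pair $\vartheta_{\kappa_j},n_{\kappa_j}$ works. Choose $N_j\ge j$ so large that for all $n\ge N_j$ the three quantities of Step 1, with $\kappa=\kappa_j$, are at most $1/j$. Then there are $f_j\in\mathcal U_j$, $n_j\ge N_j$, $\kappa_j$-admissible $\Sigma_j^1,\Sigma_j^2$ and points $z_j^1,z_j^2$ with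
$$\|\eta_{n_j}(\Sigma_j^1,z_j^1)-\eta_{n_j}(\Sigma_j^2,z_j^2)\|_{TV}<1/j,\qquad\min_l|z_j^1-z_j^2-l|\ge r_1 .$$
For $l\in\mathbb Z^3$ we have $F_j^{n_j}(\Sigma+A^{-n_j}l)=F_j^{n_j}\Sigma+l$ with $A^{-n_j}l\in\mathbb Z^3$, and $H_u(w+l)-H_u(z+l)=H_u(w)-H_u(z)$. So we may translate each $z_j^i$ by an integer vector without changing the measures, and pass to a subsequence with $z_j^i\to z^i$.

Write $\gamma_j^i$ for the windows, as graphs over $t=u-u(z_j^i)\in[-2,2]$. Their slopes are bounded by $1$ and, by (19), $\alpha$-Hölder with constant at most $2C_1+1$. By Arzelà–Ascoli, along a subsequence $\gamma_j^i$ converges in $C^1$ to a curve $\Gamma_i\ni z^i$. For every $m$, $F_j^{-m}\gamma_j^i\to F_1^{-m}\Gamma_i$ in $C^1$. For $n_j\ge m$ the curve $F_j^{-m}\gamma_j^i\subset F_j^{n_j-m}\Sigma_j^i$ is tangent to the closed cone $\mathcal C^u$, so $F_1^{-m}\Gamma_i$ is too. Hence by (8) $T\Gamma_i\subset\bigcap_mDF_1^m\mathcal C^u=E^u_{f_1}$, and $\Gamma_i$ is a curve as in Section 7 with $p=z^i$.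

**Step 3: the densities converge.** We show $\rho_{n_j}\to\rho$ uniformly in $t\in[-2,2]$, where $\rho$ is the density of Section 7 for $\Gamma_i$ and $p=z^i$. For fixed $m$, points and slopes of $F_j^{-m}\gamma_j^i$ converge uniformly to those of $F_1^{-m}\Gamma_i$, and $J_{f_j}\to J_{f_1}$ uniformly. So the logarithm of the $m$-th factor of $\rho_{n_j}$ converges uniformly to $\log J(F_1^{-m}z^i)-\log J(F_1^{-m}w)$. By (20) the terms with $m>m_0$ sum to at most $\sum_{m>m_0}a_m+1/j$, and the $\omega$-factor contributes at most $1/j$; in the limit each term is at most $a_m$. Letting $j\to\infty$ and then $m_0\to\infty$ gives the claim.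

**Step 4: the measures converge.** Let $g_j(t)$ and $g(t)$ be $H_u(w)-H_u(z)$ at the point $w$ with $u$-displacement $t$, for $(f_j,\gamma_j^i,z_j^i)$ and $(f_1,\Gamma_i,z^i)$. Since $H_u^{f_j}\to H_u^{f_1}$ uniformly, $g_j\to g$ uniformly, and $g$ is continuous and strictly increasing. So $\mathbf 1_{\{|g_j|\le1\}}\to\mathbf 1_{\{|g|\le1\}}$ except at the two points where $|g|=1$. For continuous $\xi$ on $[-1,1]$, dominated convergence gives
$$\int_{\{|g_j|\le1\}}\xi(g_j)\rho_{n_j}\,dt\to\int_{\{|g|\le1\}}\xi(g)\rho\,dt .$$
With $\xi=1$ this covers the normalizing constants, whose limit is positive. Hence $\eta_{n_j}(\Sigma_j^i,z_j^i)\to\eta_{\Gamma_i}$ weakly, and since the total variation distance is below $1/j$, $\eta_{\Gamma_1}=\eta_{\Gamma_2}$. By Proposition A, $\min_l|z^1-z^2-l|\le r_1/2$. But in the limit $\min_l|z^1-z^2-l|\ge r_1$. This contradiction proves Lemma B.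

## 9. Zooming in at density points: proof of Theorem 2

Let $f\in\mathcal U$, with $\mathcal U$ from Lemma B, let $\mathcal W^{cs}$ be an $f$-invariant foliation tangent to $E^{cs}$, and lift to $\mathbb R^3$.

**Step 1: $H_u$ is constant on leaves.** This makes the leaf space visible through $H_u$. Let $x,y$ be joined in a leaf by a piecewise $C^1$ path of $|\cdot|$-length $\ell$. By (c), $|F^nx-F^ny|\le5^n\ell$. So by (2) and (a)
$$\lambda^n|H_u(x)-H_u(y)|=|H_u(F^nx)-H_u(F^ny)|\le5^n\ell+\tfrac12 .$$
As $\lambda>5$, $H_u(x)=H_u(y)$.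

**Step 2: $H_c$ is unbounded on every leaf $L$.** This gives the last sentence of Theorem 2. Let $\pi$ be the projection to $\mathrm{span}(e_s,e_c)$ along $e_u$. By (c), $|d\pi\,v|=|v|$ on $TL$. So $\pi|_L$ is a local homeomorphism, and lifts of paths have the same $|\cdot|$-length as the paths. By compactness of $\mathbb T^3$ there is $\delta>0$ such that the closed $|\cdot|$-ball of radius $\delta$ about any $x\in\mathbb R^3$ lies in a foliation box $Q$.

We claim that a segment in the $(s,c)$-plane starting at $\pi(x)$, $x\in L$, of length at most $\delta$, lifts to the plaque of $Q$ through $x$. Take the maximal lift starting at $x$. It has length at most $\delta$, so it stays in the $\delta$-ball. It stays in the plaque of $x$, since the plaques of $L\cap Q$ are open in $L$ and disjoint. If it is not defined on the whole segment, then, having finite length, it converges at its end time to a point of the closed $\delta$-ball, hence of $Q$. This point lies in the plaque because plaques are closed in $Q$. The lift can then be continued, since $\pi$ is a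 local homeomorphism on the plaque: a contradiction to maximality. The same argument at the end time shows that the whole closed segment lifts.

As $\delta$ is uniform, every polygonal path from $\pi(x)$ lifts to $L$, so $\pi(L)$ is the whole plane. Hence $x_c$ is unbounded on $L$, and so is $H_c$, because $\sup|H_c-x_c|<\infty$. In particular $H_c$ is non-constant on $L$.

**Step 3: reduction to admissible arcs and to measures on a line.** Let $h,\Sigma_1,\Sigma_2,\mathcal E$ be as in Theorem 2. Unit tangent vectors of $\Sigma_i$ stay at a definite angle from $E^{cs}$, so by domination the tangent directions of $F^N\Sigma_i$ converge uniformly to $E^u\subset\operatorname{int}\mathcal C^u\cup\{0\}$. So there is $N$ such that $F^N\Sigma_1,F^N\Sigma_2$ are $u$-curves. Since $F^N$ is $C^{1+\alpha}$ and $\Sigma_i$ is $C^2$, their slopes are $\alpha$-Hölder. If $T$ is the unit tangent of $\Sigma_i$, oriented so that $u$ increases along $F^N\Sigma_i$, then $F^N_*(\text{length})=\omega_i\,du$ with $\omega_i=1/(DF^NT)_u$ at the preimage point; this is positive, and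 $\log\omega_i$ is $\alpha$-Hölder. Since $H_c\circ F=\lambda_cH_c$ and the foliation is invariant, we may replace $\Sigma_i,h,\mathcal E$ by $F^N\Sigma_i,F^NhF^{-N},F^N\mathcal E$; null sets correspond under $F^N$. Thus $\Sigma_1,\Sigma_2$ and the subarc $h(\Sigma_1)$ are $\kappa$-admissible for some $\kappa$.

By Step 1, $H_u\circ h=H_u$, and $H_u$ is a homeomorphism of each arc onto its image. For $t\in I=H_u(\Sigma_1)=H_u(h(\Sigma_1))$ let $y_1(t)\in\Sigma_1$ be the point with $H_u=t$, and $y_2(t)=h(y_1(t))$. Let $\nu_1,\nu_2$ be the push-forwards to $I$ by $H_u$ of $\omega_1\,du$ on $\Sigma_1$ and of $\omega_2\,du$ on $h(\Sigma_1)$. For Borel $D\subset I$, $\nu_1(D)$ and $\nu_2(D)$ are the masses of $y_1(D)$ and $h(y_1(D))$. Write $\nu_2=g\nu_1+\nu^\perp$ with $\nu^\perp\perp\nu_1$.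

**Step 4: $g(t)=0$ for $\nu_1$-a.e. $t$ with $y_1(t)\in\mathcal E$.** This is the heart of the proof. By Besicovitch differentiation, for $\nu_1$-a.e. $t$ in the interior of $I$,
$$\frac1{\nu_1([t-r,t+r])}\Bigl(\int_{[t-r,t+r]}|g-g(t)|\,d\nu_1+\nu^\perp([t-r,t+r])\Bigr)\xrightarrow[r\to0]{}0 ;\tag{21}$$
the denominators are positive since $\omega_1>0$, and the endpoints of $I$ have $\nu_1$-measure $0$. Fix such a $t$ and suppose $0<g(t)<\infty$. Put $y_i=y_i(t)$ and $z_n^i=F^ny_i$.

*The window measures become equal.* The measures $\eta_n(\Sigma_1,z_n^1)$ and $\eta_n(h(\Sigma_1),z_n^2)$ are defined for large $n$, since $y_i$ is an interior point of its arc and $u$-lengths grow. By (3) they are the normalizations of $D\mapsto\nu_i(t+\lambda^{-n}D)$, $i=1,2$. With $r=\lambda^{-n}$ and $V=\nu_1([t-r,t+r])$, (21) says that on $[t-r,t+r]$ the measure $\nu_2$ differs from $g(t)\nu_1$ by a measure of total variation $o(V)$. So the mass of $\nu_2$ there is $(g(t)+o(1))V$, and as $g(t)>0$, dividing by the masses gives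
$$\|\eta_n(\Sigma_1,z_n^1)-\eta_n(h(\Sigma_1),z_n^2)\|_{TV}\to0 .$$

*The orbits stay close modulo $\mathbb Z^3$, along a coherent sequence of integer vectors.* By Lemma B there are $n_1$ and $l_n\in\mathbb Z^3$ with
$$|F^ny_1-F^ny_2-l_n|<r_1\qquad(n\ge n_1).$$
By (d), $|F^{n+1}y_1-F^{n+1}y_2-Al_n|=|F(F^ny_1)-F(F^ny_2+l_n)|\le3\lambda r_1$. So $|l_{n+1}-Al_n|<(3\lambda+1)r_1<c_*$ by (18), and (5) gives $l_{n+1}=Al_n$. Put $l=A^{-n_1}l_{n_1}\in\mathbb Z^3$. Then $l_n=A^nl$, and
$$|F^ny_1-F^n(y_2+l)|<r_1\qquad(n\ge n_1).$$

*Homology decides.* Apply $H_u$ and $H_c$, which are at bounded distance from the coordinates. By (2),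
$$\lambda^n|H_u(y_1)-H_u(y_2)-l_u|\le C,\qquad\lambda_c^n|H_c(y_1)-H_c(y_2)-l_c|\le C\qquad(n\ge n_1).$$
As $\lambda,\lambda_c>1$, we get $H_u(y_1)-H_u(y_2)=l_u$ and $H_c(y_1)-H_c(y_2)=l_c$. But $H_u(y_1)=H_u(y_2)=t$, so $l_u=0$, and $l=0$ by (6). Then $H_c(y_1)=H_c(y_2)$, that is, $y_1\notin\mathcal E$. Since $g<\infty$ $\nu_1$-a.e., the claim follows.

**Step 5: the set $B$.** We turn $g=0$ into the statement about null sets. $\mathcal E$ is relatively open in $\Sigma_1$, since $h$ and $H_c$ are continuous; so $\mathcal E'=H_u(\mathcal E)$ is Borel. Let $Z\subset I$ be Borel with $\nu_1(I\setminus Z)=0=\nu^\perp(Z)$, and put $D=\mathcal E'\cap Z\cap\{g=0\}$ and $B=y_1(D)\subset\mathcal E$. By Step 4, $\nu_1(\mathcal E'\setminus D)=0$. Also $\nu_2(D)=\int_Dg\,d\nu_1+\nu^\perp(D)=0$. Since $\omega_1,\omega_2>0$, $\mathrm{Leb}(\mathcal E\setminus B)=0$ and $\mathrm{Leb}(h(B))=0$. Together with Step 2, Theorem 2 is proved.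

## 10. An element of $\mathcal U\cap\mathcal V_k$, and the proofs of Theorem 1 and Corollary 3

**Step 1: $\mathcal U\cap\mathcal V_k\ne\emptyset$.** The map $f_1$ has negative integrated center exponent; to get negative exponents at almost every point we pass to an ergodic map nearby. Let $r\ge\max(2,k)$ be an integer. By (RRU), arbitrarily $C^r$-close to $f_1$ there is a volume preserving, $C^1$-robustly accessible $C^r$ diffeomorphism $f_1'$. Take it close enough that $f_1'\in\mathcal U$, that it is absolutely partially hyperbolic with the bounds of Section 5 (slightly relaxed), and that $\int\log\|Df_1'|_{E^c}\|\,dm<0$; this integral depends continuously on the diffeomorphism in the $C^1$ topology, so (10) applies. By (BW), $f_1'$ is ergodic. As $\dim E^c=1$, by Birkhoff's theorem its center exponent equals this negative integral at $m$-a.e. point. By (BBI) it is dynamically coherent. So $f_1'\in\mathcal V_k\cap\mathcal U$.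

**Step 2: failure of absolute continuity.** Let $f\in\mathcal U\cap\mathcal V_k$ and let $\mathcal W^{cs}$ be an invariant foliation tangent to $E^s\oplus E^c$, which equals $E^{cs}$ by Section 6. Suppose it is absolutely continuous. By Theorem 2 choose $x_1,x_2$ in the same leaf $L$ of the lifted foliation with $H_c(x_1)\neq H_c(x_2)$. Let $\Sigma_i$ be small straight segments through $x_i$ in direction $e_u$; these are smooth and transverse to $E^{cs}$ by (c). Join $x_1$ to $x_2$ by a path in $L$, and subdivide it so that consecutive points lie in one plaque of a small foliation box. At the subdivision points take small segments in direction $e_u$ as intermediate cross-sections. The holonomy $h$ along the path, from a neighborhood of $x_1$ in $\Sigma_1$ into $\Sigma_2$, is then a finite composition of local holonomies between smooth cross-sections inside foliation boxes. So $h$ sends null sets to null sets, and so does $h^{-1}$, since the definition applies to the cross-sections in either order.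

As $h(x_1)=x_2$ and $H_c$ is continuous, after shrinking $\Sigma_1$ to a compact segment around $x_1$ we have $H_c(h(y))\ne H_c(y)$ for all $y\in\Sigma_1$. So $\mathcal E=\Sigma_1$, and Theorem 2 gives $B\subset\Sigma_1$ of full length with $h(B)$ null. As $h^{-1}$ maps null sets to null sets, $B=h^{-1}(h(B))$ is null, a contradiction. Hence $\mathcal W^{cs}$ is not absolutely continuous.

**Step 3: density.** $\mathcal U\cap\mathcal V_k$ is a nonempty open subset of $\mathcal V_k$, so every dense subset of $\mathcal V_k$ meets it. This proves Theorem 1. By the reduction in Section 2, the conjecture fails for $N=\mathbb T^3$, every real $k>1$ and every smooth volume: it is disproved.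

**Proof of Corollary 3.** The aim is to make every volume preserving map near $f_1'$ an element of $\mathcal V_k$. Let $2\le k<\infty$ and take $f_1'$ as in Step 1. Robust accessibility and $C^1$-continuity give a $C^k$-neighborhood $\mathcal U'\subset\mathcal U$ of $f_1'$ all of whose $m$-preserving elements are accessible, absolutely partially hyperbolic (in the flat metric of Section 5), and have $\int\log\|Df|_{E^c}\|\,dm<0$. Every $m$-preserving $f\in\mathcal U'$ is $C^2$, as $k\ge2$, so it is ergodic by (BW), and its center exponent is negative $m$-a.e. It is dynamically coherent by (BBI). Thus $f\in\mathcal V_k\cap\mathcal U$, and Theorem 1 applies to it. The set of $m$-preserving elements of $\mathcal U'$ is open among $m$-preserving $C^k$ diffeomorphisms, and it contains $f_1'$, which is $C^r$ with $r\ge k$. $\square$
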